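# A line at every level: the associated variety of $\mathcal W_k(\mathfrak{sl}_n,e_{-\theta})$

## 1. A first guess: $X_{L(k\Lambda_0)}\cap S_f$

Start from the universal affine vertex algebra $V^k(\mathfrak{sl}_n)$ at an integer level $k\ge -1$, with $n\ge 4$. Quantum Hamiltonian reduction with respect to a minimal nilpotent element turns it into the universal minimal $\mathcal W$-algebra $\mathcal W^k(\mathfrak{sl}_n,e_{-\theta})$, which has a simple quotient $\mathcal W_k(\mathfrak{sl}_n,e_{-\theta})$. To a vertex algebra $V$ one attaches an affine variety $X_V$, its associated variety. The problem, which comes from Arakawa, Creutzig, Kawasetsu and Linshaw, "Orbifolds and cosets of minimal $\mathcal W$-algebras", arXiv:1610.09348 (2016), is to decide whether $X_{\mathcal W_k}$ is the affine line for all these $n$ and $k$.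

Here is the answer one would first guess. Reduction should carry the simple quotient $L(k\Lambda_0)$ of $V^k$ to the simple quotient of $\mathcal W^k$. On associated varieties, reduction is intersection with an affine space $S_f$, the Slodowy slice. So one guesses
$$X_{\mathcal W_k}\;\cong\; X_{L(k\Lambda_0)}\cap S_f .$$
To test this we first need precise definitions.

## 2. Zhu's $C_2$-algebra, the slice, and the reduction functor

**Notation.** Let $\mathfrak g=\mathfrak{sl}_n$ with $n\ge4$, $G=SL_n$, $f=e_{-\theta}=E_{n1}$, $e=E_{1n}$. We identify $\mathfrak g^*$ with $\mathfrak g$ by the trace form. Under this identification $E_{ij}$ is the function $x\mapsto \operatorname{tr}(E_{ij}x)=x_{ji}$; note the swap of indices.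

The affine algebra is $\widehat{\mathfrak g}=\mathfrak g[t^{\pm1}]\oplus\mathbb CK\oplus\mathbb CD$, with Chevalley generators $e_i,f_i$, where $e_0=e_{-\theta}t$, $f_0=e_\theta t^{-1}$, and $\alpha_0^\vee=[e_0,f_0]=K-\theta^\vee$. Write $x(m)$ for $xt^m$. The subalgebras $\widehat{\mathfrak h},\widehat{\mathfrak n}_\pm$ are as usual, and $Q_+=\sum_{i\ge 0}\mathbb Z_{\ge0}\alpha_i$; the height of $\sum m_i\alpha_i$ is $\sum m_i$. The form is normalized by $(\alpha_i|\alpha_i)=2$, $(\Lambda_0|\Lambda_0)=0$, $(\Lambda_0|\alpha_i)=\delta_{i0}$, $(\rho|\alpha_i)=1$, and $|\nu|^2=(\nu|\nu)$. A *singular* vector is a nonzero weight vector killed by $\widehat{\mathfrak n}_+$. $L(\lambda)$ is the irreducible module of highest weight $\lambda$. The vacuum of $V^k$ has weight $k\Lambda_0$, and $L(k\Lambda_0)$ is the simple quotient of $V^k$.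

*Example.* In $V^k$ with $k\ge0$ the vector $f_0^{k+1}\mathbf 1$ is singular. Indeed $e_0f_0^{m}\mathbf 1=m(k-m+1)f_0^{m-1}\mathbf 1$ vanishes for $m=k+1$, and $e_i$ with $i\ge1$ commutes with $f_0$ and kills $\mathbf 1$.

**Definition (associated variety).** For a vertex algebra $V$ with $Y(a,w)=\sum_m a_{(m)}w^{-m-1}$, let $C_2(V)$ be the span of all $a_{(-2)}b$. Then $R_V=V/C_2(V)$ is a commutative Poisson algebra with product $\bar a\,\bar b=\overline{a_{(-1)}b}$, and $X_V=\operatorname{Specm}(R_V)$.

Since $(Ta)_{(m)}=-m\,a_{(m-1)}$, where $T$ is the translation operator, all $a_{(-m)}b$ with $m\ge2$ lie in $C_2(V)$.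

*Example.* $R_{V^k}=S(\mathfrak g)=\mathbb C[\mathfrak g^*]$, where $x(-1)\mathbf 1$ corresponds to $x$, so $X_{V^k}=\mathfrak g^*\cong\mathfrak g$. If $V$ is a quotient vertex algebra of $V^k$ by a graded ideal, then $R_V$ is the quotient of $S(\mathfrak g)$ by a homogeneous ideal. This ideal is $\operatorname{ad}\mathfrak g$-stable, because the operators $x(0)$ are derivations of $V$ and preserve $C_2(V)$. So $X_V$ is a closed $G$-stable cone in $\mathfrak g$.

**Definition (slice).** $S_f=f+\mathfrak g^e$.

*Explicitly.* The matrix $xE_{1n}$ has only its last column nonzero, with entries $x_{i1}$. The matrix $E_{1n}x$ has only its first row nonzero, with entries $x_{nj}$. So $x$ commutes with $e$ if and only if $x_{i1}=0$ for $i>1$, $x_{nj}=0$ for $j<n$, and $x_{11}=x_{nn}$. In block sizes $1,n-2,1$, the elements of $S_f$ are therefore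
$$x=\begin{pmatrix}p&u^T&q\\0&Y&v\\1&0&p\end{pmatrix},\qquad 2p+\operatorname{tr}Y=0. \tag{1}$$
The trace condition determines $p$, so $\dim S_f=(n-2)^2+2(n-2)+1=(n-1)^2$. For $n=4$ this is $9$.

**The reduction functor.** Let $H=H^0_f$ be the Kac–Roan–Wakimoto BRST reduction for $f=e_{-\theta}$. It is the degree-zero cohomology of a complex $M\otimes F$, where $F$ consists of charged and neutral free fields. By definition $H(V^k)=\mathcal W^k:=\mathcal W^k(\mathfrak{sl}_n,e_{-\theta})$, and $\mathcal W_k=\mathcal W^k/\mathcal I_k$, where $\mathcal I_k$ is the maximal proper graded ideal. We never open the complex. Everything we need is contained in two theorems of Arakawa and one given case. All our levels satisfy $k\ge-1>-n$, so they are non-critical.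

**(A)** (Arakawa, *Representation theory of superconformal algebras and the Kac–Roan–Wakimoto conjecture*, Duke Math. J. 130 (2005).) $H$ is exact on the category $\mathcal O_k$ of $\widehat{\mathfrak g}$ at level $k$. If $\langle\lambda,\alpha_0^\vee\rangle\in\mathbb Z_{\ge0}$, then $H(L(\lambda))=0$; otherwise $H(L(\lambda))$ is a nonzero irreducible $\mathcal W^k$-module.

**(B)** (Arakawa, *Associated varieties of modules over Kac–Moody algebras and $C_2$-cofiniteness of W-algebras*, IMRN 2015.) For any quotient vertex algebra $V$ of $V^k$, $X_{H(V)}\cong X_V\cap S_f$.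

**(C)** (Given; Arakawa–Moreau.) $X_{\mathcal W_{-1}(\mathfrak{sl}_n,e_{-\theta})}\cong\mathbb A^1$ for $n\ge4$.

In (A) and (B), $H$ is the cohomology of the same complex, and we apply both only to quotients of $V^k$ and their submodules.

## 3. Level $-1$ agrees with the guess; every level $k\ge0$ refutes it

**Level $-1$.** Here $\langle-\Lambda_0,\alpha_0^\vee\rangle=-1$, so $H(L(-\Lambda_0))$ is nonzero and irreducible by (A). By exactness it is a quotient of $\mathcal W^{-1}$, and it is indeed $\mathcal W_{-1}$ (the argument is written out in Corollary 2). So the guess is right, and by (C) the intersection $X_{L(-\Lambda_0)}\cap S_f$ is a line.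

**Level $0$.** Now $L(0)=\mathbb C$, so $R=\mathbb C$ and $X_{L(0)}=\{0\}$. Every element of $S_f$ has lower left entry $1$, so $0\notin S_f$ and the guess predicts the empty set. This agrees with (A), which says $H(\mathbb C)=0$. But $\mathcal W_0\neq0$, because it is the quotient of $\mathcal W^0$ by a proper ideal. So $H(L(0))$ is not $\mathcal W_0$.

**Level $k\ge0$.** In $L(k\Lambda_0)$ we have $f_0^{k+1}\mathbf 1=e_\theta(-1)^{k+1}\mathbf 1=0$. So $E_{1n}^{k+1}=0$ in the $C_2$-algebra, and the function $x\mapsto x_{n1}$ vanishes on $X_{L(k\Lambda_0)}$. On $S_f$ this function equals $1$. The intersection is empty, matching $H(L(k\Lambda_0))=0$ from (A).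

So the guess stops working at a precise point: for $k\ge0$, the simple quotient of $V^k$ is invisible to $H$. The other obvious choice, $V^k$ itself, is too big, since it gives all of $S_f$. Nevertheless the line from level $-1$ survives.

**Theorem.** For all integers $n\ge4$ and $k\ge-1$, the associated variety of $\mathcal W_k(\mathfrak{sl}_n,e_{-\theta})$ is isomorphic to $\mathbb A^1$. In particular, it is one-dimensional.

**What we must find.** We look for a quotient $A$ of $V^k$ with $H(A)=\mathcal W_k$. By (A), $H$ sees only the composition factors $L(\lambda)$ with $\langle\lambda,\alpha_0^\vee\rangle\notin\mathbb Z_{\ge0}$. For $k\ge0$ the top factor $L(k\Lambda_0)$ is invisible. The next candidate is the factor generated by $f_0^{k+1}\mathbf 1$, of weight $k\Lambda_0-(k+1)\alpha_0$. Its value on $\alpha_0^\vee$ is $k-2(k+1)=-k-2<0$, so it is visible. We want $A$ to have exactly these two factors. What we need is a model of $A$ in which we can compute.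

**The idea.** Write $k=(k+1)+(-1)$. Tensor the integrable vertex algebra of level $k+1$ with the simple one of level $-1$, where the line is already known, and let $A$ be the vertex subalgebra generated by the diagonal currents.

## 4. The diagonal quotient $A\subset L((k+1)\Lambda_0)\otimes L(-\Lambda_0)$ has length two

Let $E=L((k+1)\Lambda_0)$ and $S=L(-\Lambda_0)$, regarded as simple affine vertex algebras of levels $k+1$ and $-1$. The currents $x\otimes 1+1\otimes x$ with $x\in\mathfrak g$ have level $k$, so they define a vertex algebra map $V^k\to E\otimes S$. Let $\mathcal K$ be its kernel and $A\cong V^k/\mathcal K$ its image. The map is also a map of $\widehat{\mathfrak g}$-modules for the diagonal action (including $D$), so $\mathcal K$ is graded. If $k=-1$, then $E=\mathbb C$ and $A=S$.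

**Proposition 1.** Let $k\ge0$, and let $J$ be the maximal proper submodule of $V^k$. Then $\mathcal K\subset J$, and $A_1:=J/\mathcal K$ is irreducible, isomorphic to $L(k\Lambda_0-(k+1)\alpha_0)$. Moreover $A/A_1\cong L(k\Lambda_0)$.

*Proof.*

**Step 1: find the top factor and a generator of $A_1$.** The map $V^k\to E\otimes S$ sends $\mathbf 1$ to $\mathbf 1\otimes\mathbf 1\ne0$ and respects weights, so $\mathcal K$ is a proper submodule. Hence $\mathcal K\subset J$ and $A/A_1=V^k/J=L(k\Lambda_0)$.

By Kac, *Infinite dimensional Lie algebras*, Cor. 10.4, $L(k\Lambda_0)$ is the quotient of the Verma module with highest weight vector $v$ by the submodule generated by all $f_i^{\langle k\Lambda_0,\alpha_i^\vee\rangle+1}v$. These are $f_0^{k+1}v$ and $f_iv$ for $i\ge1$. The module $V^k$ is the quotient of the Verma module by the submodule generated by the $f_iv$ with $i\ge1$. So $J$ is generated by the singular vector $f_0^{k+1}\mathbf 1$, and $A_1$ is generated by its image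
$$w_0=\sum_{i=0}^{k+1}\binom{k+1}{i}f_0^i\mathbf 1\otimes f_0^{k+1-i}\mathbf 1 .$$

**Step 2: show $w_0\neq0$, so that $A_1\ne0$.** The terms of $w_0$ lie in different bidegrees, so it is enough that the term $i=0$, namely $\mathbf 1\otimes f_0^{k+1}\mathbf 1$, is nonzero. In $S$,
$$e_0f_0^m\mathbf 1=m(-1-m+1)f_0^{m-1}\mathbf 1=-m^2f_0^{m-1}\mathbf 1 ,$$
so by induction $f_0^m\mathbf 1\ne0$ for all $m\ge0$. Thus $w_0$ is a singular vector of weight $k\Lambda_0-(k+1)\alpha_0$ that generates $A_1$. For $k=0$, for instance, $w_0=f_0\mathbf 1\otimes\mathbf 1+\mathbf 1\otimes f_0\mathbf 1$.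

It remains to show that every nonzero submodule $B$ of $A$ contains $A_1$. Applied to submodules of $A_1$, this makes $A_1$ irreducible, and its highest weight is then the weight of $w_0$.

**Step 3: extract the Casimir equation from $B$.** The weights of $B$ lie in $k\Lambda_0-Q_+$. A nonzero weight vector of $B$ whose weight $k\Lambda_0-\gamma$ has $\gamma$ of minimal height is killed by all $e_i$. So $B$ contains a singular vector $w$, of weight $\mu=k\Lambda_0-\gamma$ with $\gamma=\sum_{i\ge0}m_i\alpha_i\in Q_+$. The Casimir operator acts by a scalar on the highest weight module $A$. On a singular vector of weight $\lambda$ it acts by $|\lambda+\rho|^2-|\rho|^2$. Hence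
$$|\mu+\rho|^2=|k\Lambda_0+\rho|^2.\tag{2}$$
This alone leaves many possible $\gamma$. The tensor product supplies the missing restriction.

**Step 4: show that $\nu:=\mu+\Lambda_0$ is a weight of $E$.** Let $E^\vee=\bigoplus_\eta E_\eta^*$ with the action $(x\varphi)(v)=-\varphi(xv)$. Write $w=\sum_j\epsilon_j\otimes s_j$ with $\epsilon_j\in E$, $s_j\in S$. For $\varphi\in E^\vee$ put
$$w(\varphi)=(\varphi\otimes\mathrm{id})(w)=\sum_j\varphi(\epsilon_j)s_j\in S.$$
If $x\in\widehat{\mathfrak n}_+$, then $xw=0$ says $\sum_j\epsilon_j\otimes xs_j=-\sum_jx\epsilon_j\otimes s_j$. Applying $\varphi$,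
$$x\,w(\varphi)=\sum_j\varphi(\epsilon_j)\,xs_j=-\sum_j\varphi(x\epsilon_j)\,s_j=w(x\varphi).$$
So $\{w(\varphi):\varphi\in E^\vee\}$ is an $\widehat{\mathfrak n}_+$-stable subspace of $S$, and it is nonzero because $w\ne0$. For $\varphi\in E_\eta^*$ the vector $w(\varphi)$ has weight $\mu-\eta$, so the subspace is spanned by weight vectors of this form. Among its nonzero vectors $w(\varphi)$ with $\varphi\in E^*_\eta$, choose one of weight $-\Lambda_0-\beta$ with $\beta\in Q_+$ of minimal height. All $e_i$ kill it, so it is singular in the irreducible module $S$, and hence has weight $-\Lambda_0$. Thus $-\Lambda_0=\mu-\eta$ with $E_\eta\neq0$, and $\eta=\mu+\Lambda_0=\nu$ is a weight of $E$.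

**Step 5: bound the norm of a weight of an integrable module.** Let $\Lambda$ be dominant integral and $\nu$ a weight of $L(\Lambda)$. We claim $|\nu|^2\le|\Lambda|^2$. The Weyl group orbit of $\nu$ consists of weights of $L(\Lambda)$, that is, of elements of $\Lambda-Q_+$. Let $\nu'=\Lambda-\beta$ be the member with $\beta$ of minimal height. It is dominant: if $\langle\nu',\alpha_i^\vee\rangle<0$, then $s_i\nu'=\nu'-\langle\nu',\alpha_i^\vee\rangle\alpha_i$ would have smaller height. Since the form is Weyl-invariant,
$$|\Lambda|^2-|\nu|^2=|\Lambda|^2-|\nu'|^2=(\Lambda+\nu'\,|\,\Lambda-\nu')=(\Lambda+\nu'\,|\,\beta)\ge0 .$$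

**Step 6: combine, so that only two weights remain.** For $\Lambda=(k+1)\Lambda_0$, Step 5 gives $|\nu|^2\le|(k+1)\Lambda_0|^2=0$. On the other hand $\nu=(k+1)\Lambda_0-\gamma$, and
$$\mu+\rho=\nu+(\rho-\Lambda_0),\qquad k\Lambda_0+\rho=(k+1)\Lambda_0+(\rho-\Lambda_0).$$
Expanding both sides of (2) and cancelling $|\rho-\Lambda_0|^2$ gives
$$|\nu|^2+2(\nu|\rho-\Lambda_0)=0+2\big((k+1)\Lambda_0\,|\,\rho-\Lambda_0\big),$$
that is,
$$|\nu|^2=2(\gamma|\rho-\Lambda_0)=2\sum_{i\ge1}m_i ,$$
because $(\alpha_0|\rho-\Lambda_0)=1-1=0$ and $(\alpha_i|\rho-\Lambda_0)=1$ for $i\ge1$. The right side is $\ge0$ and the left side is $\le0$. So $m_i=0$ for all $i\ge1$, $\gamma=m\alpha_0$, and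
$$0=|\nu|^2=|(k+1)\Lambda_0-m\alpha_0|^2=2m^2-2m(k+1).$$
Hence $m\in\{0,k+1\}$.

**Step 7: conclude that $B\supseteq A_1$.** If $m=0$, then $B$ contains a vector of weight $k\Lambda_0$, hence the vacuum, and $B=A$. Let $m=k+1$. The subspace of $U(\widehat{\mathfrak n}_-)$ of weight $-(k+1)\alpha_0$ is $\mathbb Cf_0^{k+1}$. So the weight space of $A$ of weight $k\Lambda_0-(k+1)\alpha_0$ is spanned by $w_0$. Hence $w_0\in B$ and $B\supseteq A_1$. $\square$

**Corollary 2.** For all $k\ge-1$, $H(A)\cong\mathcal W_k$ as vertex algebras. Hence $X_{\mathcal W_k}\cong X_A\cap S_f$.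

*Proof.*

**Step 1: $H(A)$ is nonzero and irreducible.** Let $k\ge0$. Apply the exact functor $H$ to $0\to A_1\to A\to L(k\Lambda_0)\to0$. By (A), $H(L(k\Lambda_0))=0$, so $H(A)\cong H(A_1)$. This is nonzero and irreducible because $\langle k\Lambda_0-(k+1)\alpha_0,\alpha_0^\vee\rangle=-k-2<0$. If $k=-1$, then $A=L(-\Lambda_0)$ and $\langle-\Lambda_0,\alpha_0^\vee\rangle=-1$, so again $H(A)$ is nonzero and irreducible.

**Step 2: identify the kernel of $\mathcal W^k\to H(A)$.** Applying $H$ to $0\to\mathcal K\to V^k\to A\to0$, we get a surjective homomorphism of graded vertex algebras $\mathcal W^k=H(V^k)\to H(A)$. Let $N$ be its kernel. It is a proper graded ideal, so $N\subset\mathcal I_k$. It is also a maximal submodule of $\mathcal W^k$, because $H(A)$ is an irreducible $\mathcal W^k$-module. Since $\mathcal I_k$ is a proper submodule containing $N$, we get $N=\mathcal I_k$ and $H(A)\cong\mathcal W_k$. Now (B) gives $X_{\mathcal W_k}\cong X_A\cap S_f$. $\square$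

The problem is now to compute $X_A\cap S_f$. The inclusion $A\subset E\otimes S$ induces a map $R_A\to R_E\otimes R_S$. This map need not be injective, so it can show that $X_A$ is large but not that it is small. For an upper bound we need explicit elements of $\mathcal K$.

## 5. A power of a $2\times2$ determinant lies in $\mathcal K$

Consider the four matrix units $E_{ij}$ with $i\in\{1,2\}$ and $j\in\{n-1,n\}$. As $n\ge4$, the sets $\{1,2\}$ and $\{n-1,n\}$ are disjoint, so all modes of these four currents commute with each other. (The brackets vanish, and so do the traces $\operatorname{tr}(E_{ij}E_{i'j'})$.) Put $s=k+2\ge1$ and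
$$\Delta=E_{1,n-1}E_{2,n}-E_{1,n}E_{2,n-1}\in S(\mathfrak g),$$
$$\zeta=\big(E_{1,n-1}(-1)E_{2,n}(-1)-E_{1,n}(-1)E_{2,n-1}(-1)\big)^{s}\mathbf 1\in V^k .$$
The image of $\zeta$ in $R_{V^k}=S(\mathfrak g)$ is $\Delta^s$.

**Two small cases.** At level $-1$ one can realize $E_{ij}$ as $\beta_i\gamma_j$ with bosonic fields. The matrix $(\beta_i\gamma_j)$ then has rank one and its determinant is $0$, which is the case $s=1$. To raise the level by one we add a fermionic bilinear. For $s=2$ and $n=4$, let $\psi_1,\psi_2,\psi_3^*,\psi_4^*$ be odd and $\beta_1,\beta_2,\gamma_3,\gamma_4$ even, all supercommuting, and put $M_{ij}=\psi_i\psi_j^*+\beta_i\gamma_j$. The purely fermionic part of $\det M=M_{13}M_{24}-M_{14}M_{23}$ is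
$$\psi_1\psi_3^*\psi_2\psi_4^*-\psi_1\psi_4^*\psi_2\psi_3^*=-2\,\psi_1\psi_2\psi_3^*\psi_4^*,$$
the purely bosonic part is $0$, and collecting the mixed terms gives
$$\det M=-2\,\psi_1\psi_2\psi_3^*\psi_4^*+\omega\omega^*,\qquad \omega=\psi_1\beta_2-\psi_2\beta_1,\quad \omega^*=\psi_3^*\gamma_4-\psi_4^*\gamma_3 .$$
This is not zero. But $(\psi_1\psi_2)^2=0$, $\omega\,\psi_1\psi_2=0$, and $\omega^2=0$ because $\omega$ is odd. So $(\det M)^2=0$. This suggests that one more power is needed for each fermionic copy.

**Lemma 3.** $\zeta\in\mathcal K$.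

*Proof.*

**Step 1: replace $E$ and $S$ by free fields.** Let $\mathcal F$ be the vertex superalgebra generated by odd fields $\psi_i^r,\psi_i^{r*}$ ($1\le i\le n$, $1\le r\le s-1$), and $\mathcal B$ the vertex algebra generated by even fields $\beta_i,\gamma_i$ ($1\le i\le n$), with
$$\psi_i^r(z)\psi_j^{q*}(w)\sim\frac{\delta_{ij}\delta_{rq}}{z-w},\qquad \gamma_i(z)\beta_j(w)\sim\frac{\delta_{ij}}{z-w},$$
all other operator product expansions between generators being trivial, apart from those in the reversed order that follow from these: $\psi_j^{q*}(z)\psi_i^r(w)\sim\delta_{ij}\delta_{rq}/(z-w)$ and $\beta_j(z)\gamma_i(w)\sim-\delta_{ij}/(z-w)$. Send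
$$E_{ij}\mapsto\sum_r:\!\psi_i^r\psi_j^{r*}\!:\quad\text{in }\mathcal F,\qquad E_{ij}\mapsto\,:\!\beta_i\gamma_j\!:\quad\text{in }\mathcal B .$$
Wick's theorem gives, in the second case,
$$:\!\beta_i\gamma_j\!:(z):\!\beta_p\gamma_l\!:(w)\;\sim\;\frac{-\delta_{jp}\delta_{il}}{(z-w)^2}+\frac{\delta_{jp}:\!\beta_i\gamma_l\!:(w)-\delta_{il}:\!\beta_p\gamma_j\!:(w)}{z-w},$$
which is the relation of $[E_{ij},E_{pl}]=\delta_{jp}E_{il}-\delta_{il}E_{pj}$ with level $-1$ for the trace form. In the fermionic case the single contractions give the same first-order pole, since $\psi_j^{r*}\psi_p^r=-\psi_p^r\psi_j^{r*}$ under the normal ordering. The double contraction has the sign $+$ for each $r$. So the level is $s-1=k+1$. (If $k=-1$ there are no fermions and $\mathcal F=\mathbb C$.)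

Let $E'\subset\mathcal F$ and $S'\subset\mathcal B$ be the images of $V^{k+1}$ and $V^{-1}$. They are nonzero graded quotients, so their simple quotients are $E$ and $S$. The map $V^k\to E\otimes S$ is determined by the images of the currents, so it factors as $V^k\to E'\otimes S'\to E\otimes S$. Since $E'\otimes S'\subset\mathcal F\otimes\mathcal B$, it suffices to show that $\zeta\mapsto0$ in $\mathcal F\otimes\mathcal B$.

**Step 2: reduce to a product of creation operators.** For a generating field $\phi$, write $\phi(-\tfrac12)=\phi_{(-1)}$ for its first creation mode. The modes $\phi_{(m)}$ with $m\ge0$ kill the vacuum; call them annihilation modes. Let $i\in\{1,2\}$ and $j\in\{n-1,n\}$. The formula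
$$(u_{(-1)}v)_{(-1)}=\sum_{l\ge0}\Big(u_{(-1-l)}v_{(-1+l)}\pm v_{(-2-l)}u_{(l)}\Big)$$
shows that the only term without an annihilation mode is $u_{(-1)}v_{(-1)}$, from $l=0$ in the first sum. So every term of the image of $E_{ij}(-1)$ other than
$$M_{ij}:=\sum_r\psi_i^r(-\tfrac12)\psi_j^{r*}(-\tfrac12)+\beta_i(-\tfrac12)\gamma_j(-\tfrac12)$$
contains an annihilation mode of some $\psi_i^r,\psi_j^{r*},\beta_i$ or $\gamma_j$. Only the pairs $\psi_p^r,\psi_p^{r*}$ and $\beta_p,\gamma_p$ with the same index $p$ have nontrivial (super)commutators. In $\zeta$ the fields $\psi,\beta$ occur only with indices in $\{1,2\}$ and the fields $\psi^*,\gamma$ only with indices in $\{n-1,n\}$. These sets are disjoint, so the annihilation modes supercommute with everything that occurs. They can be moved to the right, where they kill the vacuum. Hence the image of $\zeta$ is $(\det M)^s$ applied to the vacuum, where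
$$\det M=M_{1,n-1}M_{2,n}-M_{1,n}M_{2,n-1}.$$
The symbols in $M$ supercommute, so we may compute in the free supercommutative algebra $\mathcal A$ on the symbols $\psi_i^r,\psi_j^{r*}$ (odd) and $\beta_i,\gamma_j$ (even) with $i\in\{1,2\}$, $j\in\{n-1,n\}$, where we now drop "$(-\frac12)$". The $M_{ij}$ are even, so they commute. We must show
$$(\det M)^s=0\quad\text{in }\mathcal A. \tag{3}$$

**Step 3: see where counting alone stops.** Each factor $\det M$ has degree one in the symbols of index $1$, so $(\det M)^s$ has degree $s$ in them. There are only $s-1$ symbols $\psi_1^r$, and each squares to zero. So every monomial of $(\det M)^s$ contains $\beta_1$. The count ends here, since $\beta_1$ may occur to any power. What we have not used is that a determinant does not change under row operations.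

**Step 4: use a row operation to remove $\beta_1$.** Let $D$ be the even derivation of $\mathcal A$ with $D\psi_1^r=\psi_2^r$, $D\beta_1=\beta_2$, and $D=0$ on all other generators. Then $DM_{1j}=M_{2j}$ and $DM_{2j}=0$, so
$$D(\det M)=M_{2,n-1}M_{2,n}-M_{2,n}M_{2,n-1}=0,\qquad D\big((\det M)^s\big)=0 .$$
Write $(\det M)^s=\sum_{i\ge0}P_i\,\beta_1^i$, a finite sum, where $P_i$ does not involve $\beta_1$. By Step 3, $P_0=0$: it has degree $s$ in the $s-1$ odd symbols $\psi_1^1,\dots,\psi_1^{s-1}$. Moreover
$$0=D\big((\det M)^s\big)=\sum_i\Big((DP_i)\,\beta_1^i+i\,P_i\,\beta_2\,\beta_1^{i-1}\Big).$$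
$DP_i$ does not involve $\beta_1$ either, so comparing coefficients of $\beta_1^i$ gives
$$DP_i+(i+1)\,\beta_2\,P_{i+1}=0\qquad(i\ge0).$$
$\mathcal A$ is a polynomial ring in the even symbols over an exterior algebra, so multiplication by $\beta_2$ is injective. Hence $P_i=0$ implies $P_{i+1}=0$. Starting from $P_0=0$, all $P_i$ vanish, which is (3). $\square$

*Remark (the same step in terms of $GL_2$).* Let $GL_2$ act on the index $i\in\{1,2\}$. Then $(\det M)^s$ transforms by the character $\det^s$. If it were nonzero, then for some $r$ the irreducible module $\det^s\otimes(S^r\mathbb C^2)^*$ would embed into $\Lambda(\mathbb C^2\otimes\mathbb C^{s-1})$. The first module has the weight $(s,s-r)$, while all weights $(w_1,w_2)$ of the second satisfy $w_1\le s-1$. The derivation $D$ is a root vector of $\mathfrak{gl}_2$.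

## 6. Cutting the slice with all conjugates of $\Delta$

By Lemma 3, $\Delta^s=0$ in $R_A$. So $\Delta^s$, and hence $\Delta$, vanishes on $X_A$. Since $X_A$ is $G$-stable,
$$X_A\subset Z:=\{x\in\mathfrak g:\ \Delta(gxg^{-1})=0\ \text{ for all } g\in G\}. \tag{4}$$

**Step 1: describe $Z$ by covectors and vectors.** As $E_{ij}$ is the function $x\mapsto x_{ji}$, $\Delta(x)$ is the minor of $x$ on rows $n-1,n$ and columns $1,2$. Thus $\Delta(gxg^{-1})=\det(\xi_i(x\eta_j))_{i,j=1,2}$, where $\xi_1,\xi_2$ are rows $n-1,n$ of $g$ and $\eta_1,\eta_2$ are columns $1,2$ of $g^{-1}$. From $gg^{-1}=I$ and $n\ge4$ we get $\xi_i(\eta_j)=0$ for all $i,j$.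

Conversely, let $\xi_1,\xi_2$ be independent covectors and $\eta_1,\eta_2$ independent vectors with all $\xi_i(\eta_j)=0$. Extend $\eta_1,\eta_2$ to a basis $\eta_1,\dots,\eta_{n-2}$ of $\ker\xi_1\cap\ker\xi_2$, and choose $\eta_{n-1},\eta_n$ with $\xi_i(\eta_{n-2+j})=\delta_{ij}$. Then $\eta_1,\dots,\eta_n$ is a basis of $\mathbb C^n$. Let $g\in GL_n$ be such that $g^{-1}$ has columns $\eta_1,\dots,\eta_n$. The rows of $g$ form the dual basis, so rows $n-1,n$ of $g$ are $\xi_1,\xi_2$. Multiplying $g$ by a scalar makes $\det g=1$ without changing $gxg^{-1}$. If the $\xi_i$ or the $\eta_j$ are dependent, the determinant is $0$ anyway. Hence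
$$Z=\{x\in\mathfrak g:\ \det(\xi_i(x\eta_j))_{i,j=1,2}=0\ \text{ whenever }\ \xi_i(\eta_j)=0\ \text{ for all }i,j\in\{1,2\}\}. \tag{5}$$

*Example.* If $x=yI+\sigma\tau^T$ with $\sigma,\tau\in\mathbb C^n$, and all $\xi_i(\eta_j)=0$, then $\xi_i(x\eta_j)=\xi_i(\sigma)\,\tau^T\eta_j$ is a matrix of rank at most one. So every traceless matrix of the form "scalar plus rank at most one" lies in $Z$.

**Lemma 4.** $Z\cap S_f=C:=\{x_y:y\in\mathbb C\}\cong\mathbb A^1$, where, in block sizes $1,n-2,1$,
$$x_y=yI+\begin{pmatrix}c&0&c^2\\0&0&0\\1&0&c\end{pmatrix},\qquad c=-\tfrac{ny}{2}.$$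

For $n=4$ we have $c=-2y$ and
$$x_y=\begin{pmatrix}-y&0&0&4y^2\\0&y&0&0\\0&0&y&0\\1&0&0&-y\end{pmatrix}.$$

*Proof.* Let $x\in Z\cap S_f$ be written as in (1), and let $\epsilon_i,e_j$ be the coordinate covectors and vectors. In each step we choose $\xi_1,\xi_2,\eta_1,\eta_2$ so that one entry of the determinant is the fixed $1$ in the lower left corner of $x$. Middle indices are those in $\{2,\dots,n-1\}$. There are at least two of them, as $n\ge4$.

**Step 2: show that $Y$ is scalar.** Take $\xi_1=\epsilon_n$, $\eta_1=e_1$, and a covector $\xi_2$ and a vector $\eta_2$ supported on the middle block with $\xi_2(\eta_2)=0$. All pairings vanish. By (1) the last row of $x$ is zero on the middle block and the first column is zero there, so the determinant is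
$$\det\begin{pmatrix}1&0\\0&\xi_2(Y\eta_2)\end{pmatrix}=\xi_2(Y\eta_2).$$
So $\xi_2(Y\eta_2)=0$ whenever $\xi_2(\eta_2)=0$. For middle $a\ne b$, the pair $(\epsilon_a,e_b)$ gives $Y_{ab}=0$. Then the pair $(\epsilon_a-\epsilon_b,\,e_a+e_b)$ gives $Y_{aa}-Y_{bb}=0$. So $Y=yI$. From $2p+(n-2)y=0$ we get $p=-\frac{n-2}2y$. Put $c=p-y=-\frac{ny}2$ and $x'=x-yI$.

When all $\xi_i(\eta_j)=0$, we have $\xi_i(x\eta_j)=\xi_i(x'\eta_j)$, so we may work with $x'$. Its columns are, for middle $b$,
$$x'e_1=(c,0,1),\qquad x'e_b=(u_b,0,0),\qquad x'e_n=(q,v,c).$$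
In Steps 3–5, let $a\ne b$ be middle indices. Either of them can be prescribed arbitrarily.

**Step 3: show $v=0$.** Take $\xi_1=\epsilon_n-\epsilon_b$, $\xi_2=\epsilon_a$, $\eta_1=e_1$, $\eta_2=e_n+e_b$. The only pairing that is not term by term zero is $\xi_1(\eta_2)=1-1=0$. Then
$$\det\begin{pmatrix}1&*\\0&v_a\end{pmatrix}=v_a ,$$
so $v_a=0$ for every middle $a$.

**Step 4: show $u=0$.** Take $\xi_1=\epsilon_n$, $\xi_2=\epsilon_1+\epsilon_a$, $\eta_1=e_1-e_a$, $\eta_2=e_b$. Here $\xi_2(\eta_1)=1-1=0$ and the other pairings are zero term by term. Then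
$$\det\begin{pmatrix}1&0\\ *&u_b\end{pmatrix}=u_b ,$$
so $u_b=0$ for every middle $b$.

**Step 5: show $q=c^2$.** Take $\xi_1=\epsilon_n-\epsilon_b$, $\xi_2=\epsilon_1-\epsilon_a$, $\eta_1=e_1+e_a$, $\eta_2=e_n+e_b$. Here $\xi_1(\eta_2)=1-1=0$, $\xi_2(\eta_1)=1-1=0$, and $\xi_1(\eta_1)=\xi_2(\eta_2)=0$ because $a\neq b$. As $u=v=0$, we have $x'\eta_1=(c,0,1)$ and $x'\eta_2=(q,0,c)$, so
$$\det\begin{pmatrix}1&c\\c&q\end{pmatrix}=q-c^2=0 .$$
Thus $x=x_y$.

**Step 6: check the converse and the isomorphism with $\mathbb A^1$.** The matrix $x_y$ has the form (1): its trace is $ny+2c=0$. Moreover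
$$x_y-yI=(c,0,1)^T(1,0,c)$$
has rank one, so $x_y\in Z$ by the example above. Finally, $y\mapsto x_y$ is a polynomial map whose inverse on the image is the restriction of the polynomial function $x\mapsto x_{22}$ (the index $2$ is a middle index). So it is a closed embedding $\mathbb A^1\to\mathfrak g$ with image $C$. $\square$

From (4) and Lemma 4,
$$X_A\cap S_f\subset C\cong\mathbb A^1. \tag{6}$$

## 7. The level $-1$ line sits inside $X_A$

The upper bound (6) still allows finitely many points, or none. The map $R_A\to R_E\otimes R_S$ of Section 4 now gives the other inclusion.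

**Lemma 5.** $X_S\subset X_A$, as subsets of $\mathfrak g$.

*Proof.*

**Step 1: construct the map $R_A\to R_E\otimes R_S$.** In $E\otimes S$,
$$(u\otimes v)_{(m)}(u'\otimes v')=\sum_{i+j=m-1}u_{(i)}u'\otimes v_{(j)}v' .$$
For $m=-2$ we have $i+j=-3$. The terms with $i\le-2$ lie in $C_2(E)\otimes S$. The terms with $i\ge-1$ have $j\le-2$ and lie in $E\otimes C_2(S)$. For $m=-1$ we have $i+j=-2$. All terms except $(i,j)=(-1,-1)$ have $i\le-2$ or $j\le-2$, so they lie in $C_2(E)\otimes S+E\otimes C_2(S)$. Hence the projection $E\otimes S\to R_E\otimes R_S$ kills $C_2(E\otimes S)\supset C_2(A)$ and turns the product $_{(-1)}$ into the product of $R_E\otimes R_S$. So $A\subset E\otimes S\to R_E\otimes R_S$ induces an algebra homomorphism $R_A\to R_E\otimes R_S$.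

**Step 2: project away $R_E$.** The algebra $E$ is graded by $\mathbb Z_{\ge0}$ with degree-zero part $\mathbb C\mathbf 1$, and $a_{(-2)}b$ has degree $\deg a+\deg b+1\ge1$. So $R_E$ is graded with degree-zero part $\mathbb C$, and there is an augmentation $R_E\to\mathbb C$ killing the classes of all $x\in\mathfrak g$.

**Step 3: compare with $S(\mathfrak g)$.** The composite $R_A\to R_E\otimes R_S\to R_S$ sends the class of the current $x\otimes1+1\otimes x$ to the class of $x$. So it is compatible with the surjections of $S(\mathfrak g)$ onto $R_A$ and $R_S$. Hence the kernel of $S(\mathfrak g)\to R_A$ is contained in the kernel of $S(\mathfrak g)\to R_S$, which means $X_S\subset X_A$. $\square$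

**Proof of the Theorem.** By Lemma 5 and (6),
$$X_S\cap S_f\ \subset\ X_A\cap S_f\ \subset\ C\cong\mathbb A^1 .$$
At level $-1$ we have $A=S$, so Corollary 2 and (C) give $X_S\cap S_f\cong X_{\mathcal W_{-1}}\cong\mathbb A^1$. So $X_S\cap S_f$ is an infinite closed subset of the irreducible curve $C$, and therefore equals $C$. Hence $X_A\cap S_f=C$, and by Corollary 2 at level $k$,
$$X_{\mathcal W_k(\mathfrak{sl}_n,e_{-\theta})}\cong X_A\cap S_f=C\cong\mathbb A^1\qquad(n\ge4,\ k\ge-1).$$
In particular the associated variety is one-dimensional. $\blacksquare$
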